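\title{Typical distance, eccentricity and diameter of unicellular maps of large genus}

\begin{abstract}
Let $\mathbf U_{n,g}$ be a uniformly random rooted unicellular map of genus $g$ with $n$ edges, where $g\to\infty$ and $g=o(n)$, and let $L=\sqrt{n/(12g)}$. We prove that, in units of $L\log g$, the distance between two uniform vertices tends to $1$, the eccentricity of a uniform vertex tends to $2$, and the diameter tends to $3$, in probability. In particular the diameter is not $(1+o(1))L\log g$. The excess comes from trees of height about $L\log g$ that hang from the core of the map. The lower bounds use moment computations in the core decomposition and in the tree model of Chapuy, F\'eray and Fusy; the upper bounds use an exploration of that model whose failure probabilities are controlled uniformly in $n$.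
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{map} is obtained by gluing the sides of finitely many polygons in pairs so that the result is a compact, connected, oriented surface. The sides and the vertices of the polygons become the edges and the vertices of a graph drawn on the surface, and the polygons are the \emph{faces}. A map is \emph{unicellular} if it has one face. Its \emph{genus} $g$ is the genus of the surface and its \emph{size} $n$ is its number of edges. A unicellular map of size $n$ has $2n$ edge-sides and $2n$ \emph{corners} (the corners of the $2n$-gon); each side begins at one corner, so it is the same to distinguish a side or a corner, and a map with such a choice is \emph{rooted}. A rooted unicellular map of size $n$ is therefore a pairing of the sides of a $2n$-gon numbered from the root, and it has no nontrivial automorphism. By Euler's formula it has $n+1-2g$ vertices. For $g=0$ the graph is a tree.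

Let $\mathbf U_{n,g}$ be a uniformly random rooted unicellular map of genus $g$ and size $n$, with the graph distance $d$ on its vertices. The graph consists of a spanning tree and $2g$ further edges, so the genus measures how many shortcuts there are. We study the regime $1\ll g\ll n$, in which the shortcuts are many but sparse. The relevant length is
\[
L=L_n=\sqrt{\frac{n}{12g}} .
\]
As the model computation of Section~\ref{sec:model} suggests, $L$ is the typical spacing between the branch points of the cyclic part of the graph, there are of order $g$ such branch points, and the constant $12$ makes a ball of radius $rL$ contain about $e^{r}$ of them. A ball of radius $L\log g$ should then contain most of the map, and it is natural to ask whether this is so for \emph{every} ball. The following question comes from Janson and Louf~\cite{JL}.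

\begin{quote}
\emph{Let $(n_g)_{g\ge1}$ be any sequence of positive integers with $g=o(n_g)$. Does $\operatorname{diam}(\mathbf U_{n_g,g})/(L_{n_g}\log g)$ tend to $1$ in probability as $g\to\infty$?}
\end{quote}

The answer is no, for every such sequence.

\begin{theorem}\label{thm:main}
Let $g\to\infty$, let $n=n_g$ satisfy $g=o(n)$, let $L=\sqrt{n/(12g)}$, and let $V,V'$ be independent uniform vertices of $\mathbf U_{n,g}$. In probability,
\[
\text{\rm(a)}\ \ \frac{\operatorname{diam}(\mathbf U_{n,g})}{L\log g}\to 3,\qquad
\text{\rm(b)}\ \ \frac{d(V,V')}{L\log g}\to 1,\qquad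
\text{\rm(c)}\ \ \frac{\max_y d(V,y)}{L\log g}\to 2 .
\]
\end{theorem}

Thus $\log g$ is the typical rescaled distance, not the rescaled diameter. The map contains trees that hang from its cycles and have height close to $L\log g$. They hold a vanishing fraction of the vertices, so they do not affect (b); going up one of them adds $1$ to the constant, and joining the tops of two of them adds $2$.

Sections~\ref{sec:cores}--\ref{sec:tall} are elementary and self-contained, and they already answer the question: Proposition~\ref{prop:two} shows that the diameter is at least $(2-\varepsilon)L\log g$. Sections~\ref{sec:typical} and~\ref{sec:lower} prove the lower bounds of Theorem~\ref{thm:main}, and Sections~\ref{sec:marks} and~\ref{sec:explore} the upper bounds. From Section~\ref{sec:typical} on we use one published result, the bijection of Chapuy, F\'eray and Fusy~\cite{CFF}, recalled as Theorem~\ref{thm:cff}.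

\subsection*{Conventions}
Throughout, $n=n_g$, $N=n+1$ and $\Lambda=L\log g$. We use constantly that
\begin{equation}\label{eq:scales}
12gL^2=n,\qquad \sqrt{3gn}=6gL,\qquad L\to\infty,\qquad \frac{\Lambda^2}{n}=\frac{\log^2g}{12g}\to0 .
\end{equation}
The third relation is the hypothesis $g=o(n)$ and the fourth follows from $g\to\infty$. No upper bound on $n$ in terms of $g$ is assumed; this is what makes the upper bounds delicate. An event holds \emph{with high probability} (whp) if its probability tends to $1$ as $g\to\infty$. Statements are meant for $g$ large. The letters $C,c$ denote positive constants that may change from line to line; they may depend on fixed parameters such as $\varepsilon$, never on $g$ or $n$. We write $(x)_r=x(x-1)\cdots(x-r+1)$ and $\mathrm{Cat}(n)=\binom{2n}{n}/N$, and $\binom{a}{j}=0$ for $j<0$.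

\section{Forests and cores}\label{sec:cores}

\subsection{Counting plane forests}
A \emph{plane tree} is a rooted unicellular map of genus $0$, or a single vertex. The vertex of the root corner is the root, the children of each vertex are ordered from left to right, and the \emph{height} $\mathrm{ht}(x)$ of a vertex $x$ is its distance to the root. Walking around a tree with $e$ edges and recording $+1$ or $-1$ as the height increases or decreases, then adding a final $-1$, gives its \emph{contour}: a path of $2e+1$ steps that first hits $-1$ at its last step. This is a bijection. Concatenating contours, $K$-tuples of plane trees with $E$ edges in total correspond to paths with $2E+K$ steps that first hit $-K$ at the last step. By the cycle lemma, among the $2E+K$ cyclic shifts of a sequence of $E$ up-steps and $E+K$ down-steps exactly $K$ have this property, so the number of such $K$-tuples is $F(K,E)=\frac{K}{2E+K}\binom{2E+K}{E}$. In particular $F(1,n)=\mathrm{Cat}(n)$ and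
\begin{equation}\label{eq:F}
F(2s,n-s)=\frac sn\binom{2n}{n-s}.
\end{equation}
Since $(n-s)\binom{2n}{n-s}=(n+s+1)\binom{2n}{n-s-1}$, we have $2s\binom{2n}{n-s}=(n+s)\binom{2n}{n-s}-(n+s+1)\binom{2n}{n-s-1}$, and the sum telescopes:
\begin{equation}\label{eq:tele}
\sum_{s\ge t}2s\binom{2n}{n-s}=(n+t)\binom{2n}{n-t},\qquad\text{in particular}\qquad \sum_{s\ge1}2s\binom{2n}{n-s}=n\binom{2n}{n}.
\end{equation}

Most counts below are done by \emph{cutting}. A subtree with $j$ edges that contains the root of a plane tree has $2j+1$ sectors (its $2j$ corners, with the root corner split in two), and the tree is recovered from the subtree and the $2j+1$ plane trees that fill these sectors. For instance, cutting along the path from the root to a vertex of height $a$ shows that in a uniform plane tree with $n$ edges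
\begin{equation}\label{eq:height}
\mathbb E\,\#\{x:\mathrm{ht}(x)=a\}=\frac{F(2a+1,n-a)}{F(1,n)}=(2a+1)\frac{\binom{2n+1}{n-a}}{\binom{2n+1}{n}}\le 2a+1 .
\end{equation}

\subsection{The core decomposition}
Let $\mathbf U$ be a unicellular map of genus $g\ge1$. Deleting vertices of degree $1$ repeatedly, with their edges, gives its \emph{core}, a unicellular map of genus $g$ with minimum degree at least $2$. The core has $2g-1>0$ more edges than vertices, so it has vertices of degree at least $3$. Replacing each maximal path through vertices of degree $2$ by one edge gives the \emph{scheme}, with minimum degree at least $3$. If the scheme has $e$ edges, it has $e+1-2g\ge1$ vertices and $2e\ge3(e+1-2g)$, so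
\[
2g\le e\le 6g-3 ,
\]
with $e=6g-3$ exactly when the scheme is cubic. Let $a_e$ be the number of rooted schemes of genus $g$ with $e$ edges. Conversely, if the core has $m$ edges, then $\mathbf U$ is obtained from it by gluing the root of a plane tree into each of its $2m$ corners.

\begin{lemma}\label{lem:decomp}
The number of rooted unicellular maps of genus $g$ and size $n$ whose core has $m$ edges and whose scheme has $e$ edges is
\begin{equation}\label{eq:u}
u_{m,e}=a_e\binom me\binom{2n}{n-m}.
\end{equation}
Moreover, root the core $\mathcal C$ of $\mathbf U_{n,g}$ at a uniform corner, number its corners $1,\dots,2m$ along the face, and let $\tau_i$ be the tree glued in corner $i$. Given $m$, the rooted core $\mathcal C$ and the forest $(\tau_1,\dots,\tau_{2m})$ are independent, and the forest is uniform among the $2m$-tuples of plane trees with $n-m$ edges in total. In particular its law is invariant under all permutations of the indices.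
\end{lemma}

\begin{proof}
Let $b_{m,e}$ be the number of rooted cores with $m$ edges whose scheme has $e$ edges. Count cores with a root corner and a distinguished corner of the scheme. Choosing the root first gives $2e\,b_{m,e}$. Choosing the scheme corner first gives a rooted scheme, a composition of $m$ into $e$ positive path lengths, and one of $2m$ roots, that is, $a_e\binom{m-1}{e-1}2m$. Hence $b_{m,e}=a_e\binom me$.

Next count maps with a root corner and a distinguished corner of the core. These are in bijection with triples (rooted core, forest of $2m$ trees with $n-m$ edges, one of $2n$ root corners), so $2m\,u_{m,e}=b_{m,e}F(2m,n-m)\,2n$, and \eqref{eq:F} gives \eqref{eq:u}. Given $m$, the triple is uniform on a product set, which is the second statement.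
\end{proof}

We write $v_i$ for the core vertex at corner $i$. A path that leaves $\tau_i$ does so through $v_i$, so for $x\in\tau_i$, $y\in\tau_j$ with $i\neq j$,
\begin{equation}\label{eq:dist}
d(x,y)=\mathrm{ht}(x)+d(v_i,v_j)+\mathrm{ht}(y),
\end{equation}
heights being taken in $\tau_i$ and $\tau_j$; this includes the case $v_i=v_j$.

\begin{example}\label{ex:torus}
Let $g=1$, $n=3$. Of the $15$ pairings of the sides of a hexagon, $\mathrm{Cat}(3)=5$ are trees and the other $10$ have genus $1$, since $2g\le n$. The schemes of genus $1$ are the square and the hexagon with opposite sides glued, so $a_2=a_3=1$. Formula \eqref{eq:u} gives $u_{2,2}=6$ (two loops and a pendant edge), $u_{3,2}=3$ (two loops, one of them subdivided) and $u_{3,3}=1$, with total $10$.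
\end{example}

\section{A model computation}\label{sec:model}

This section is heuristic and is not used later. It replaces the dependent pieces of Lemma~\ref{lem:decomp} by independent ones, for which the three constants can be computed by hand.

\emph{The scale.} For fixed $e$, the weight $\binom me\binom{2n}{n-m}$ is multiplied by $\frac{m+1}{m+1-e}\cdot\frac{n-m}{n+m+1}\approx\exp(e/m-2m/n)$ when $m$ increases by $1$, so it peaks near $m=\sqrt{en/2}$. Suppose that the scheme is cubic, $e\approx6g$. Then $m\approx\sqrt{3gn}=6gL$: each edge of the scheme stands for a path of mean length $L$.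

\emph{The constant $1$.} The path lengths form a uniform composition; replace them, after division by $L$, by independent exponential variables $\ell$ of mean $1$. Exploring a cubic graph, each vertex reached opens two new edges, so the number of vertices within distance $r$ grows like $e^{\beta r}$, where $2\,\mathbb E e^{-\beta\ell}=2/(1+\beta)=1$, that is, $\beta=1$. The scheme has about $4g$ vertices, and two balls should meet once each holds about $\sqrt g$ of them, which happens at radius $\frac12\log g$. So two typical points of the core should be at distance about $\Lambda$.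

\emph{The trees.} Take independent trees whose contours are random walks with up-step probability $a<\frac12$, stopped at $-1$. A forest of $K$ trees with $E$ edges has probability $a^E(1-a)^{E+K}$, which depends only on $E$; so the forest of Lemma~\ref{lem:decomp} is such a sequence conditioned on its number of edges. Let $\mu=a/(1-a)$. A vertex has $\mu$ children on average, a tree has on average $\mu^h$ vertices at height $h$ and $\mu/(1-\mu)$ edges, and matching this with $(n-m)/(2m)$ gives $\mu=\frac{n-m}{n+m}$, so $1-\mu\approx 2m/n\approx1/L$. By the gambler's ruin formula, the contour reaches $h$ before $-1$ with probability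
\[
\frac{\mu^{h}(1-\mu)}{1-\mu^{h+1}}\approx\frac1L\,e^{-h/L}\qquad(h\gg L).
\]
There are $2m\approx12gL$ trees. If we forget the conditioning, about $12g\,e^{-h/L}=12g^{1-t}$ of them have height at least $h=t\Lambda$. So there are many trees of height $t\Lambda$ for $t<1$ and none for $t>1$, while the fraction of vertices above height $t\Lambda$ is about $2mL\mu^{h}/n\approx g^{-t}$. The trees are attached at uniform corners, hence at typical distance $\Lambda$ from each other and from a typical vertex, and \eqref{eq:dist} gives $1+1=2$ and $1+1+1=3$.

Long paths of the core are a less efficient way of being remote: a point at rescaled distance $x$ from both ends of its path needs a path of length $2x$, which has probability $e^{-2x}$, whereas rescaled height $x$ in a tree costs $e^{-x}$. Note also that the mean number of \emph{vertices} at height $h$ is $L$ times the mean number of \emph{trees} reaching height $h$: high vertices come in clusters of size about $L$. This factor must be accounted for both in the second moment of Lemma~\ref{lem:tall} and in the union bound of Lemma~\ref{lem:near}.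

\section{Tall trees}\label{sec:tall}

We now prove that tall trees exist. We do not need to know $e$: the height of the tallest trees decreases with $m$, so an upper bound on $m$ with the right constant suffices, together with a rough lower bound. We use $\frac{1-y}{1+y}\le e^{-2y}$ for $0\le y\le1$, and $\frac{1-y}{1+y}\ge e^{-2y(1+y)}$ and $\frac1{1-y}\le e^{y+y^2}$ for $0\le y\le\frac12$, which follow from the power series of the logarithms.

\begin{lemma}\label{lem:core}
For every $\varepsilon\in(0,1)$, whp $\frac14\sqrt{gn}\le m\le(1+\varepsilon)\sqrt{3gn}$.
\end{lemma}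

\begin{proof}
By \eqref{eq:u}, given $e$ the law of $m$ is $P_e(m)\propto\binom me\binom{2n}{n-m}$, and for $m\ge e$
\[
\frac{P_e(m+1)}{P_e(m)}=\frac{m+1}{m+1-e}\cdot\frac{n-m}{n+m+1}.
\]
For $e<e'$ the ratio $\binom m{e'}/\binom me$ is nondecreasing in $m$, and a nondecreasing likelihood ratio implies stochastic domination. So it suffices to bound the upper tail of $P_{6g-3}$ and the lower tail of $P_{2g}$.

\emph{Upper tail.} Let $e=6g-3$, $m_1=\lceil(1+\varepsilon/3)\sqrt{3gn}\rceil$, $m\ge m_1$ and $x=e/(m+1)$. The ratio is at most $\exp(x+x^2-2m/n)$. Here $x\le\frac{2\sqrt3}{1+\varepsilon/3}\sqrt{g/n}$, $x^2=o(\sqrt{g/n})$ and $2m/n\ge2\sqrt3(1+\varepsilon/3)\sqrt{g/n}$, so the ratio is at most $e^{-c\sqrt{g/n}}$. Hence $P_e(m+t)\le e^{-ct\sqrt{g/n}}P_e(m)$ for $m\ge m_1$, and summing over $m$ with $t=\lfloor\frac\varepsilon3\sqrt{3gn}\rfloor$ gives $P_e(m\ge m_1+t)\le e^{-c'g}$.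

\emph{Lower tail.} Let $e=2g\le m<\frac12\sqrt{gn}$. The ratio is at least $\exp\bigl(\frac{2g}{m+1}-\frac{2m+1}{n-m}\bigr)$. The first term is at least $(4-o(1))\sqrt{g/n}$ and the second at most $(1+o(1))\sqrt{g/n}$, so the ratio is at least $e^{2\sqrt{g/n}}$. With $t=\lfloor\frac14\sqrt{gn}\rfloor$ we get $P_e(m)\le e^{-2t\sqrt{g/n}}P_e(m+t)$ for $m\le\frac14\sqrt{gn}$, hence $P_e(m\le\frac14\sqrt{gn})\le e^{-g/2+o(1)}$.
\end{proof}

Let $\mathbb E_m$ denote expectation given $m$, and put
\[
R_h=\frac{\binom{2n}{n-m-h}}{\binom{2n}{n-m}}=\prod_{i<h}\frac{n-m-i}{n+m+i+1}.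
\]
The factors decrease and are at most $\frac{n-m}{n+m}\le e^{-2m/n}$. Therefore $R_{h+b}\le R_he^{-2mb/n}$ and $R_{2h}\le R_h^2$. If we cut the forest along subtrees that contain roots and have $j$ edges in total, we obtain $2m+2j$ trees with $n-m-j$ edges, and by \eqref{eq:F}
\begin{equation}\label{eq:cut}
\frac{F(2m+2j,n-m-j)}{F(2m,n-m)}=\frac{m+j}{m}R_j .
\end{equation}
Let $Z_i$ be the number of vertices at height $h$ in $\tau_i$ and $Z=\sum_iZ_i$. Cutting along the path from a root to a vertex at height $h$ gives
\begin{equation}\label{eq:EZ}
\mathbb E_mZ=2(m+h)R_h .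
\end{equation}

\begin{lemma}\label{lem:tall}
Let $\varepsilon\in(0,1)$, $h=\lfloor(1-\varepsilon)\Lambda\rfloor$, and let $\mathcal I$ be the set of indices $i$ such that $\tau_i$ has height at least $h$. Then $|\mathcal I|\to\infty$ in probability.
\end{lemma}

\begin{proof}
We condition on $m$ in the range of Lemma~\ref{lem:core}; all bounds are uniform in $m$. Because of the clusters, $Z$ large does not imply $|\mathcal I|$ large, so we also control $\sum Z_i^2$ and use $Z^2\le|\mathcal I|\sum_iZ_i^2$.

\emph{First moment.} Let $x=(m+h)/n\to0$. Each factor of $R_h$ is at least $\frac{1-x}{1+x}\ge e^{-2x(1+x)}$. By \eqref{eq:scales}, $2hm/n\le(1-\varepsilon)(1+\varepsilon)\log g$ and $h^2/n\to0$, so $R_h\ge g^{-1+\varepsilon^2/2}$. Since $m\ge\frac14\sqrt{gn}=\frac{\sqrt{12}}4gL$, we get $\mathbb E_mZ\ge cLg^{\varepsilon^2/2}$.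

\emph{Pairs in the same tree.} Take an ordered pair of distinct vertices at height $h$ in $\tau_i$ whose ancestral paths split at height $h-b$, $1\le b\le h$. Together with the root they span a subtree with $h+b$ edges, which has two possible shapes, according to which vertex is on the left. By \eqref{eq:cut}, and since $m+h+b\le2(m+h)$,
\[
\mathbb E_m\sum_iZ_i^2=\mathbb E_mZ+\sum_{b=1}^h4(m+h+b)R_{h+b}\le\mathbb E_mZ\Bigl(1+4\sum_{b\ge1}e^{-2mb/n}\Bigr)\le\mathbb E_mZ\Bigl(1+\frac{2n}m\Bigr)\le CL\,\mathbb E_mZ .
\]

\emph{Pairs in different trees.} By \eqref{eq:cut} with $j=2h$, and $m(m+2h)\le(m+h)^2$,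
\[
\mathbb E_m\sum_{i\ne j}Z_iZ_j=2m(2m-1)\frac{m+2h}mR_{2h}\le4(m+h)^2R_h^2=(\mathbb E_mZ)^2 .
\]

Hence the conditional variance of $Z$ is at most $CL\,\mathbb E_mZ$, and Chebyshev's inequality gives $Z\ge\frac12\mathbb E_mZ$ outside an event of probability $CL/\mathbb E_mZ\le Cg^{-\varepsilon^2/2}$. By Markov's inequality, $\sum Z_i^2\le g^{\varepsilon^2/4}L\,\mathbb E_mZ$ whp. Thus whp $|\mathcal I|\ge\mathbb E_mZ/(4Lg^{\varepsilon^2/4})\ge cg^{\varepsilon^2/4}$.
\end{proof}

By \eqref{eq:dist}, vertices at height $h$ in two different trees are at distance at least $2h$. This answers the question of the introduction.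

\begin{proposition}\label{prop:two}
For every $\varepsilon\in(0,1)$, whp $\operatorname{diam}(\mathbf U_{n,g})\ge2(1-\varepsilon)\Lambda-2$. In particular $\operatorname{diam}(\mathbf U_{n,g})/\Lambda$ does not tend to $1$ in probability, for any sequence $(n_g)$ with $g=o(n_g)$.
\end{proposition}

\section{A tree with merged vertices; typical distances}\label{sec:typical}

To add the term $d(v_i,v_j)$ in \eqref{eq:dist} we need distances across the core, and the core decomposition gives no handle on the law of the scheme. The following theorem provides a second description, in which the cycles are created by an independent random permutation.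

\begin{theorem}[Chapuy, F\'eray and Fusy \cite{CFF}]\label{thm:cff}
There is a bijection between $2^{n+1}$ copies of the set of rooted unicellular maps of genus $g$ with $n$ edges and the set of pairs $(T,\sigma)$, where $T$ is a rooted plane tree with $n$ edges and $\sigma$ is a permutation of its $n+1$ vertices with exactly $n+1-2g$ cycles, all of odd length, each cycle carrying a sign. The underlying graph of the map is obtained from $T$ by merging the vertices of each cycle of $\sigma$ into one vertex.
\end{theorem}

For $g=1$, $n=3$ there are $5$ trees, $8$ three-cycles on four points and $2^2$ signs, and $5\cdot8\cdot4=2^4\cdot10$, in agreement with Example~\ref{ex:torus}.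

Every $\sigma$ has the same number of cycles, hence the same number of signings. So the graph of $\mathbf U_{n,g}$ has the law of $G=T/\sigma$, where $T$ is a uniform plane tree with $n$ edges and $\sigma$ is independent of $T$ and uniform among the permutations of its $N$ vertices with $N-2g$ cycles, all odd. Given its cycle type, $\sigma$ is obtained by placing the $N$ vertices uniformly at random into the $N$ slots of a fixed list of cycles. For vertices $x,y$ of $T$ we write $d_T(x,y)$ for their distance in $T$ and $d_G(x,y)$ for the distance in $G$ between their classes. The class of a uniform vertex of $T$ is the cycle $\mathbf c$ with probability $|\mathbf c|/N$; its total variation distance to a uniform vertex of $G$ is at most $\sum_{\mathbf c}(|\mathbf c|-1)/N=2g/N\to0$. We may therefore take $V,V'$ uniform in $T$.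

\subsection{Almost all nontrivial cycles are $3$-cycles}

\begin{lemma}\label{lem:type}
Let $k_i$ be the number of cycles of length $2i+1$ of $\sigma$ and $W=\sum_{\mathbf c}|\mathbf c|(|\mathbf c|-1)$. There is a deterministic $\omega=\omega_g\to0$ such that whp $W\le(6+\omega)g$ and $(1-\omega)g\le k_1\le g$.
\end{lemma}

A cycle type with these two properties is called \emph{typical}.

\begin{proof}
Since $\sum_{\mathbf c}(|\mathbf c|-1)=2g$, we have $\sum_iik_i=g$ and $k_1\le g$. Let $P_j(l)$ be the number of permutations of $l$ points with $l-2j$ cycles, all odd. If such a permutation has $k\le j$ nontrivial cycles, they cover $2j+k$ points, so $P_j(l)=\sum_{k\le j}(l)_{2j+k}\,b_{j,k}$ with $b_{j,k}\ge0$ independent of $l$. Distinguishing one cycle of length $2i+1$, or an ordered $i$-tuple of distinct $3$-cycles, gives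
\[
P_g(N)\,\mathbb Ek_i=\frac{(N)_{2i+1}}{2i+1}P_{g-i}(N-2i-1),\qquad P_g(N)\,\mathbb E(k_1)_i=\frac{(N)_{3i}}{3^i}P_{g-i}(N-3i).
\]
We compare the right-hand sides. Let $l=N-2i-1$, $b=i-1$, so that $l-b=N-3i$, and let $r\le3(g-i)$. Then $(l)_r/(l-b)_r=(l)_b/(l-r)_b\le\bigl(\frac{l}{l-r-b}\bigr)^b\le\bigl(\frac N{N-3g}\bigr)^{i-1}$, hence $P_{g-i}(N-2i-1)\le\bigl(\frac N{N-3g}\bigr)^{i-1}P_{g-i}(N-3i)$. Moreover $(N)_{3i}/(N)_{2i+1}\ge(N-3g)^{i-1}$ and $\mathbb E(k_1)_i\le g^i$. So for $2\le i\le g$
\[
\mathbb Ek_i\le\frac{3^ig^i}{2i+1}\Bigl(\frac N{(N-3g)^2}\Bigr)^{i-1}\le g\,x^{i-1},\qquad x=\frac{3gN}{(N-3g)^2},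
\]
and $x\to0$ because $g=o(n)$. Thus $W'=\sum_{i\ge2}2i(2i+1)k_i$ has mean at most $Cgx$, and whp $W'\le\omega g$ with $\omega=\sqrt x$. Then $W=6k_1+W'\le(6+\omega)g$ and $k_1=g-\sum_{i\ge2}ik_i\ge(1-\omega)g$.
\end{proof}

\subsection{Pairs of nearby vertices in a uniform tree}
The \emph{shape} of a tuple of vertices of $T$ is the smallest subtree containing them, with its planar embedding and with the labels that record the positions in the tuple. Let $S$ be a shape with $s\ge1$ edges. Its leaves are labeled, so it has no nontrivial automorphism, and a rooted tree $T$ with a tuple of shape $S$ amounts to a plane tree in each of the $2s$ corners of $S$ and a root corner. By \eqref{eq:F} there are $2nF(2s,n-s)=2s\binom{2n}{n-s}$ such objects, so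
\begin{equation}\label{eq:shape}
\mathbb E\,\#\{\text{tuples of shape }S\}=\frac{2s\binom{2n}{n-s}}{\mathrm{Cat}(n)}=2sN\binom{2n}{n-s}\Big/\binom{2n}{n}\le2sN .
\end{equation}
Let $\Pi_a$ be the number of ordered pairs of vertices at $T$-distance $a$, and $B(x,r)$ the closed ball of radius $r$ in $T$.

\begin{lemma}\label{lem:pairs}
\begin{enumerate}
\item[(i)] For all integers $r\ge1$ and $j\in\{2,3\}$, $\ \mathbb E\sum_x|B(x,r)|^j\le Cr^{2j}N$.
\item[(ii)] Let $1\le r\le\sqrt n$, $f:\{1,\dots,r\}\to[0,1]$, $\Pi(f)=\sum_af(a)\Pi_a$ and $\mu_f=2N\sum_aaf(a)$. Then $(1-r^2/n)\mu_f\le\mathbb E\Pi(f)\le\mu_f$ and $\mathbb E\Pi(f)^2\le\mu_f^2+Cr^6N$.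
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We count tuples $(x_0,\dots,x_j)$ with $d_T(x_0,x_i)\le r$. Build the shape by adding the points one at a time. There are $r+1\le 2r$ choices for $x_1$. If the current shape has $s'\le jr$ edges, the next point is one of its $s'+1$ vertices, or it is attached by a path of length in $[1,r]$ at one of $\max(1,2s')$ corners: at most $Cr^2$ choices. So there are at most $2r(Cr^2)^{j-1}$ shapes, each with at most $jr$ edges. Apply \eqref{eq:shape}; the shape with no edge contributes $N$.

(ii) By \eqref{eq:shape} for a path with $a$ edges, $\mathbb E\Pi_a=2aN\prod_{i<a}\bigl(1-\frac{2i+1}{n+i+1}\bigr)$, which lies in $[2aN(1-a^2/n),2aN]$. For the second moment consider two oriented paths of lengths $a,a'\le r$. If they are disjoint, they are joined by a path of length $b\ge1$ attached at one of $2a$ and one of $2a'$ corners. Summing \eqref{eq:shape} over $s=a+a'+b$ with \eqref{eq:tele}, the expected number of such pairs is at most $4aa'\,n\binom{2n}n/\mathrm{Cat}(n)=4aa'nN\le(2aN)(2a'N)$. If they intersect, all endpoints are within $2r$ of the first one, and by (i) with $j=3$ the expected number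 of such pairs, over all $a,a'$, is at most $Cr^6N$.
\end{proof}

\subsection{The lower bound for typical distances}
A short path in $G$ is a chain of paths in $T$ linked by jumps inside cycles of $\sigma$. A jump between two given vertices is available with probability about $6g/N^2$, and there are about $2aN$ paths of length $a$. Weighting length $a$ by $e^{-\lambda a}$, one more link multiplies the expected number of chains by $\frac{6g}{N^2}\cdot\frac{2N}{\lambda^2}\approx(\lambda L)^{-2}$, which is less than $1$ exactly when $\lambda>1/L$: this is the growth rate of Section~\ref{sec:model}. Since high powers of a random sum over $T$ appear, we first show that the sum is concentrated and then average over $\sigma$ only.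

\begin{proposition}\label{prop:typ}
For every $\varepsilon\in(0,\frac12)$, $\ \mathbb P\bigl(d(V,V')\le(1-\varepsilon)\Lambda\bigr)\to0$.
\end{proposition}

\begin{proof}
Let $r=\lfloor(1-\varepsilon)\Lambda\rfloor$, which is at most $\sqrt n$ by \eqref{eq:scales}, let $\lambda=(1+\varepsilon)/L$, $f(a)=e^{-\lambda a}$ and $\Phi=\Pi(f)=\sum_{a=1}^r\Pi_ae^{-\lambda a}$. We have $\mu_f\le2N\sum_{a\ge1}ae^{-\lambda a}=2N/(4\sinh^2(\lambda/2))\le2N/\lambda^2$, and the terms $a\le L$ give $\mu_f\ge cNL^2$. By Lemma~\ref{lem:pairs}(ii),
\[
\frac{\operatorname{Var}\Phi}{\mu_f^2}\le\frac{2r^2}n+\frac{CL^2\log^6g}N=O\Bigl(\frac{\log^6g}{g}\Bigr)\to0 ,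
\]
so whp $\Phi\le(1+\varepsilon)2N/\lambda^2$. Fix a tree $T$ with this property and a typical cycle type.

Let $d_G(x,y)\le r$ and take a shortest path in $G$, as a sequence of oriented edges of $T$. Cut it wherever the head of an edge differs from the tail of the next. If $x$ is not the tail of the first edge, add the segment of length $0$ from $x$ to $x$, and likewise at $y$; if the path is empty and $x\neq y$, use these two segments alone. We obtain $k\ge0$ and pairs $(x_i,y_i)_{0\le i\le k}$ with $x_0=x$, $y_k=y$, $\sum_id_T(x_i,y_i)\le r$, and $y_{i-1}\ne x_i$ in a common cycle $\mathbf c_i$. A shortest path visits distinct classes, so $\mathbf c_1,\dots,\mathbf c_k$ are distinct and $x_i\ne y_i$ for $0<i<k$. Hence $k\le g$ and $y_0,x_1,y_1,\dots,x_k$ are $2k$ distinct vertices. Call such a system a \emph{chain}.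

For given vertices, at most $W^k$ of the $(N)_{2k}$ equally likely placements into slots satisfy the cycle conditions, so these hold with probability at most $\rho^k$, where $\rho=(6+\omega)g/(N-2g)^2$. Put $a_i=d_T(x_i,y_i)$ and bound the indicator of $\sum a_i\le r$ by $e^{\lambda r}\prod_i e^{-\lambda a_i}$. The sum over each inner segment is at most $\Phi$, and over each end segment, which may have length $0$, at most $N+\Phi$. The number $Q$ of chains thus satisfies
\[
\mathbb E[Q\mid T,\text{type}]\le e^{\lambda r}\Bigl[(N+\Phi)+(N+\Phi)^2\rho\sum_{j\ge0}(\rho\Phi)^j\Bigr].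
\]
Now $\rho\Phi\le(1+o(1))\frac{12gL^2}{N(1+\varepsilon)}\le\frac{1+o(1)}{1+\varepsilon}$, so the series is bounded. Also $N+\Phi\le CNL^2$ and $(N+\Phi)^2\rho\le CgL^4\le CNL^2$. Since $e^{\lambda r}\le g^{1-\varepsilon^2}$, we get $\mathbb E[Q\mid T,\text{type}]\le Cg^{1-\varepsilon^2}NL^2\le CN^2g^{-\varepsilon^2}$. Every pair at $G$-distance at most $r$ is the pair of ends of a chain, so two uniform vertices of $T$ are within $r$ in $G$ with probability $Cg^{-\varepsilon^2}+o(1)$.
\end{proof}

\section{Lower bounds for the eccentricity and the diameter}\label{sec:lower}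

Proposition~\ref{prop:typ} concerns uniform vertices, while we need the distance between the feet of tall trees. Exchangeability bridges the two: the tree that contains a uniform vertex and a tall tree both sit at uniform corners of the core. Use the notation of Lemmas~\ref{lem:decomp} and~\ref{lem:tall} with $\varepsilon\in(0,\frac1{10})$, and let $\psi(\mathcal C)$ be the proportion of ordered pairs $i\ne j$ with $d(v_i,v_j)\le(1-3\varepsilon)\Lambda$.

\begin{lemma}\label{lem:psi}
$\mathbb E\psi(\mathcal C)\to0$.
\end{lemma}

\begin{proof}
Let $V_1,V_2$ be independent uniform vertices of the map. The core has at most $m$ vertices and whp $m=o(n)$, so whp neither $V_1$ nor $V_2$ lies on the core; let then $I_1,I_2$ be the indices of their trees. Let $h_1=\lceil\varepsilon\Lambda\rceil$. By \eqref{eq:EZ} and \eqref{eq:tele} with $t=m+h_1$, the expected number of vertices of height at least $h_1$, given $m$, is $(n+m+h_1)R_{h_1}\le3ne^{-2mh_1/n}$. For $m\ge\frac14\sqrt{gn}$ we have $2mh_1/n\ge c\varepsilon\log g$, so this is $o(n)$. Hence whp $V_1$ and $V_2$ have height at most $\varepsilon\Lambda$. If moreover $I_1=I_2$, then $d(V_1,V_2)\le2\varepsilon\Lambda\le(1-\varepsilon)\Lambda$,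 which is unlikely by Proposition~\ref{prop:typ}. So the event $\mathcal A$ that $V_1,V_2$ are off the core and $I_1\ne I_2$ holds whp.

By Lemma~\ref{lem:decomp}, $\mathbb P(\mathcal A\mid m,\mathcal C)$ is a function $\varpi(m)$ of $m$ alone, with $\mathbb E\varpi(m)\to1$, and given $m$, $\mathcal C$ and $\mathcal A$ the pair $(I_1,I_2)$ is uniform among ordered pairs of distinct indices. By \eqref{eq:dist},
\[
\mathbb E[\varpi\psi]=\mathbb P\bigl(\mathcal A,\ d(v_{I_1},v_{I_2})\le(1-3\varepsilon)\Lambda\bigr)\le\mathbb P\bigl(d(V_1,V_2)\le(1-\varepsilon)\Lambda\bigr)+o(1)\to0 ,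
\]
and $\mathbb E\psi\le\mathbb E[\varpi\psi]+\mathbb E[1-\varpi]\to0$.
\end{proof}

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:main}]
For (b) this is Proposition~\ref{prop:typ}.

(a) On the event $|\mathcal I|\ge2$, which holds whp by Lemma~\ref{lem:tall}, let $(J_1,J_2)$ be a uniform ordered pair of distinct elements of $\mathcal I$. By exchangeability, given $m$, $\mathcal C$ and this event, it is a uniform pair of distinct indices. So $d(v_{J_1},v_{J_2})\le(1-3\varepsilon)\Lambda$ has probability at most $\mathbb E\psi+o(1)\to0$. Otherwise, by \eqref{eq:dist}, vertices at height $h$ in $\tau_{J_1}$ and $\tau_{J_2}$ are at distance at least $2h+(1-3\varepsilon)\Lambda\ge(3-6\varepsilon)\Lambda$.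

(c) Let $V$ be a uniform vertex. Whp it is off the core, in a tree $\tau_I$, and $\mathcal I\setminus\{I\}\neq\emptyset$; let then $J$ be uniform in $\mathcal I\setminus\{I\}$. Permuting the trees shows again that $(I,J)$ is a uniform pair of distinct indices given $m$, $\mathcal C$ and this event. So whp a vertex $y$ at height $h$ in $\tau_J$ satisfies $d(V,y)\ge h+d(v_I,v_J)\ge(2-5\varepsilon)\Lambda$.
\end{proof}

\section{Marks in a uniform tree}\label{sec:marks}

We turn to the upper bounds, in the model $G=T/\sigma$. Fix $\varepsilon\in(0,\frac1{10})$ and $\eta\in(0,1)$, and condition on a typical cycle type; all estimates below are uniform over typical types. The vertices of $T$ that lie in $3$-cycles are called \emph{marks}. Their set $\mathcal M$ has size $M=3k_1\in[3(1-\omega)g,3g]$. Given $T$, $\mathcal M$ is a uniform $M$-subset of the vertices, and given the \emph{environment} $(T,\mathcal M)$, the partition of $\mathcal M$ into triples is uniform. We use only $d_G\le d_T$ and the fact that marks of the same triple are at $G$-distance $0$. Put $p=M/N$; by \eqref{eq:scales}, $\sqrt p=(1+o(1))/(2L)$.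

A path from $x$ to $y$ will be built in three stages. First walk in $T$ from $x$ to a mark; this costs $O(L)$ for most $x$ and up to $\Lambda$ for the worst $x$. Then explore the triples until about $\sqrt g$ marks are reached, at cost about $\Lambda/2$. Do the same from $y$; two such sets are joined by a triple. The difficulty is that the diameter concerns all $N^2$ pairs, whereas the randomness of the $g$ triples yields failure probabilities that are small in terms of $g$ only, and $N$ may be arbitrarily large compared with $g$. Both union bounds must be reduced to polynomially many events in $g$; this is done in Lemmas~\ref{lem:near} and~\ref{lem:seeds}. This section treats the environment and the next one the triples.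

\subsection{The trees along an ancestral line}
To find marks near a vertex $y$ we look at the subtrees that branch off its ancestral line. We compare them with independent trees, losing only a constant factor. Let $(X_k)$ be simple random walk from $0$ and $\mathcal T_f$ its hitting time of $-f$. We recall that $\mathbb P(X_k=x)\le Ck^{-1/2}$, that $\mathbb P(\mathcal T_1>k)=\mathbb P(X_k\in\{0,1\})\le Ck^{-1/2}$ (reflection principle), that $X$ hits $\ell$ before $-1$ with probability $1/(\ell+1)$, and that $\mathrm{Cat}(n)\ge c4^nn^{-3/2}$.

Fix integers $h,b,t,\ell,j\ge1$. For $y$ of height at least $h$ let $w_0,\dots,w_{h-1}$ be its $h$ nearest ancestors, $w_0$ at distance $h$ and $w_{h-1}$ the parent of $y$. Let $A_i$ (resp.\ $B_i$) be the plane tree formed by $w_i$ and the subtrees of its children to the left (resp.\ right) of the ancestral line of $y$, and let $T_y$ be the tree of descendants of $y$; see Figure~\ref{fig:spine}. A tree with marks is \emph{useful} if its contour has at most $b$ steps, its height is at most $t$, and some non-root vertex is marked. Let $Y(y)$ be the number of useful trees among the $2h$ trees $A_i,B_i$.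 Their non-root vertices are disjoint and differ from $y$, so
\begin{equation}\label{eq:Y}
\text{there are $Y(y)$ distinct marks other than $y$ within $T$-distance $h+t$ of $y$.}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[fill=gray!15] (0,5) -- (-2.2,3.6) -- (2.2,3.6) -- cycle;
\node at (0,4.2) {\small outer tree};
\draw[thick] (0,3.6) -- (0,0.6);
\draw (0,3.6) -- (-2,3.2) -- (-1.5,2.8) -- cycle; \draw (0,3.6) -- (2,3.2) -- (1.5,2.8) -- cycle;
\draw (0,2.6) -- (-2,2.2) -- (-1.5,1.8) -- cycle; \draw (0,2.6) -- (2,2.2) -- (1.5,1.8) -- cycle;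
\draw (0,1.6) -- (-2,1.2) -- (-1.5,0.8) -- cycle; \draw (0,1.6) -- (2,1.2) -- (1.5,0.8) -- cycle;
\draw[fill=gray!15] (0,0.6) -- (-0.8,-0.6) -- (0.8,-0.6) -- cycle;
\fill (0,5) circle (2pt) (0,3.6) circle (2pt) (0,2.6) circle (2pt) (0,1.6) circle (2pt) (0,0.6) circle (2pt);
\node[above] at (0,5) {\small root};
\node at (0.3,3.15) {\small $w_0$}; \node at (0.3,2.15) {\small $w_1$}; \node at (0.3,1.15) {\small $w_2$};
\node at (0.35,0.55) {\small $y$}; \node at (0,-0.25) {\small $T_y$};
\node at (-2.2,2.95) {\small $A_0$}; \node at (-2.2,1.95) {\small $A_1$}; \node at (-2.2,0.95) {\small $A_2$};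
\node at (2.2,2.95) {\small $B_0$}; \node at (2.2,1.95) {\small $B_1$}; \node at (2.2,0.95) {\small $B_2$};
\end{tikzpicture}
\caption{A plane tree cut along the last $h=3$ edges of the path from the root to a vertex $y$: an outer tree in which $w_0$ is a leaf, the $2h$ trees $A_i,B_i$ rooted at the ancestors $w_i$ of $y$, and the tree $T_y$ of descendants of $y$.}
\label{fig:spine}
\end{figure}

Let $\mathbb P^*$ be the law under which the contours of the $A_i$, $B_i$ and $T_y$ are independent simple random walks stopped at $-1$, and vertices are marked independently with probability $p$. Let $\theta$ be the $\mathbb P^*$-probability that a given tree is useful. We consider three choices of an event $\mathcal E_y$ and a number $\pi$: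
\begin{enumerate}
\item[(i)] no condition, $\pi=1$;
\item[(ii)] $y\in\mathcal M$, $\pi=p$;
\item[(iii)] $T_y$ has height at least $\ell$, $\pi=\frac1{\ell+1}+Cn^{-1/2}$.
\end{enumerate}

\begin{lemma}\label{lem:spine}
There is an absolute constant $C$ such that, in each of the three cases,
\[
\mathbb E\,\#\{y:\mathrm{ht}(y)\ge h,\ \mathcal E_y,\ Y(y)<j\}\le CN\pi\Bigl[\mathbb P(\mathrm{Bin}(2h,\theta)<j)+e^{Chb^{-1/2}-n/(4b)}\Bigr].
\]
\end{lemma}

\begin{proof}
The comparison with $\mathbb P^*$ costs a constant only if a positive fraction of $T$ is left unexamined. This is the reason for the cutoff $b$, and for the second term, which bounds the probability of examining too much.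

\emph{Decomposition.} A pair $(T,y)$ with $\mathrm{ht}(y)\ge h$ corresponds bijectively to an outer tree with $q$ edges and distinguished leaf $w_0$ (a single vertex if $q=0$), the $2h$ trees $A_i,B_i$, and $T_y$; these $2h+1$ trees have $n-q-h$ edges, so their contours have $2n-2q+1$ steps in total. The number of outer trees is $O_0=1$ and, cutting along the path to $w_0$ and using \eqref{eq:F} and \eqref{eq:tele}, $O_q=\sum_{i\ge1}F(2i,q-i)=\frac12\binom{2q}q$ for $q\ge1$. So $O_q4^{-q}\le\mathbb P(X_{2q}=0)$.

\emph{Partial exploration.} First examine $T_y$: nothing in case (i); the mark of $y$ in case (ii); in case (iii), the contour until it reaches $\ell$ or $-1$ or has made $\lfloor n/8\rfloor$ steps. Let $\mathcal E'$ be, respectively: no condition; $y$ is marked; the examination did not end at $-1$. Then $\mathcal E_y$ implies $\mathcal E'$, and $\mathbb P^*(\mathcal E')\le\pi$. If $\mathcal E'$ holds, reveal for each of the $2h$ trees in turn its contour up to $b$ steps and the marks of the non-root vertices visited, but stop altogether when $\lceil n/4\rceil$ steps have been revealed in these trees (\emph{overflow}). Without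 overflow, the record $\zeta$ of what was revealed determines which trees are useful. Call $\zeta$ \emph{unfavorable} if $\mathcal E'$ holds and there is overflow or fewer than $j$ useful trees. Each $y$ counted in the lemma has an unfavorable record.

\emph{Completions.} Fix an unfavorable $\zeta$ with $Q\le n/2$ steps, and put $n'=2n+1-Q$. If the unfinished contours (including those not begun) stand at levels $l_i\ge0$, let $f=\sum(l_i+1)$. We have $f\ge1$, because $T_y$ is unfinished on $\mathcal E'$. The unrevealed steps, concatenated, form a path of length $n'-2q$ that first hits $-f$ at its end. So the number of pairs $(T,y)$ compatible with the steps of $\zeta$ is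
\[
\sum_qO_q\,2^{n'-2q}\,\mathbb P(\mathcal T_f=n'-2q)\le2^{n'}\sum_q\mathbb P(\mathcal T_f=n'-2q)\mathbb P(X_{2q}=0)=2^{n'}\mathbb P(X_{n'}=-f)\le C4^n2^{-Q}n^{-1/2},
\]
by the strong Markov property at $\mathcal T_f$. Suppose that $\zeta$ reveals the status of $a\le Q+1\le3N/4$ vertices, of which $a'$ are marked. Given $(T,y)$ this pattern has probability
\[
\frac{\binom{N-a}{M-a'}}{\binom NM}=p^{a'}(1-p)^{a-a'}\,\frac{\mathbb P(\mathrm{Bin}(N-a,p)=M-a')}{\mathbb P(\mathrm{Bin}(N,p)=M)}\le Cp^{a'}(1-p)^{a-a'} .
\]
Indeed, by Stirling's formula the point probabilities of $\mathrm{Bin}(N-a,p)$ are at most $C((N-a)p(1-p))^{-1/2}\le CM^{-1/2}$, and the denominator is at least $cM^{-1/2}$ since $M=Np$. As $\mathbb P^*(\zeta)=2^{-Q}p^{a'}(1-p)^{a-a'}$, summing over $\zeta$ and dividing by $\mathrm{Cat}(n)$ bounds the expectation by $Cn\,\mathbb P^*(\zeta\text{ unfavorable})$.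

\emph{Under $\mathbb P^*$.} The event $\mathcal E'$ is independent of the $2h$ trees, and the number of useful trees is $\mathrm{Bin}(2h,\theta)$. For overflow, $\mathbb E\min(\mathcal T_1,b)=\sum_{k<b}\mathbb P(\mathcal T_1>k)\le C\sqrt b$, and $e^x\le1+2x$ on $[0,1]$ gives $\mathbb Ee^{\min(\mathcal T_1,b)/b}\le1+Cb^{-1/2}$. By Markov's inequality the sum of $2h$ independent copies of $\min(\mathcal T_1,b)$ reaches $n/4$ with probability at most $e^{Chb^{-1/2}-n/(4b)}$.
\end{proof}

\emph{The value of $\theta$.} Under $\mathbb P^*$ the root has $k$ children with probability $2^{-k-1}$, with independent subtrees. If $v$ is the probability that no non-root vertex is marked, then $v=\sum_k2^{-k-1}((1-p)v)^k=1/(2-(1-p)v)$, whose root in $[0,1]$ is $v=1/(1+\sqrt p)$. Take $b=\lceil A_0^2L^2\rceil$ and $t=\lceil A_0L\rceil$. Then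
\begin{equation}\label{eq:theta}
\theta\ge\frac{\sqrt p}{1+\sqrt p}-\mathbb P(\mathcal T_1>b)-\frac1{t+2}\ge\frac1{2L}\Bigl(1-o(1)-\frac C{A_0}\Bigr)\ge\frac{1-\varepsilon}{2L}
\end{equation}
for $A_0=A_0(\varepsilon)$ large, which we fix, together with $b$ and $t$. Then $n/(4b)\ge cg$, so the overflow term is at most $g^{-2}$ whenever $h=O(\Lambda)$.

\subsection{Every vertex sees many marks}
By \eqref{eq:theta}, an ancestral line of length $h$ carries no useful tree with probability about $(1-\theta)^{2h}\approx e^{-h/L}$, the rate found for tall trees. At $h\approx(1+\varepsilon)\Lambda$ this is $g^{-1-\varepsilon}$, which does not survive a union bound over $N$ vertices when $N\ge g^{1+\varepsilon}$. But nearby vertices share ancestors. It suffices to test vertices $y$ whose height lies in one residue class modulo $\ell\approx\varepsilon L$ and which have descendants $\ell$ levels down. Each restriction gains a factor $\ell$, and $N/\ell^2=O(g)$.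

\begin{lemma}\label{lem:near}
There is $\kappa=\kappa(\varepsilon)>0$ such that whp every vertex of $T$ has at least $K=\lceil\kappa\log g\rceil$ marks within $T$-distance $r_0=(1+4\varepsilon)\Lambda$.
\end{lemma}

\begin{proof}
Call a vertex \emph{isolated} if it violates the property. Let $h=\lceil(1+3\varepsilon)\Lambda\rceil$ and $\ell=\lceil\varepsilon L\rceil$. Then $2h\theta\ge(1+3\varepsilon)(1-\varepsilon)\log g\ge(1+\varepsilon)\log g$. Choose $z$ with $(1+\varepsilon)(1-e^{-z})\ge1+\varepsilon/2$ and put $\kappa=\varepsilon/(4z)$. By Markov's inequality applied to $e^{-z\mathrm{Bin}}$,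
\[
\mathbb P(\mathrm{Bin}(2h,\theta)<K)\le\exp\bigl(z\kappa\log g-2h\theta(1-e^{-z})\bigr)\le g^{-1-\varepsilon/4}.
\]
Apply Lemma~\ref{lem:spine}(iii), where $\pi\le C/\ell$, and split the count according to the residue of $\mathrm{ht}(y)$ modulo $\ell$. For some deterministic residue $u$,
\[
\mathbb E\,\#\{y:\mathrm{ht}(y)\equiv u,\ \mathrm{ht}(y)\ge h,\ \mathcal E_y,\ Y(y)<K\}\le\frac{CN}{\ell^2}\bigl(g^{-1-\varepsilon/4}+g^{-2}\bigr)\le Cg^{-\varepsilon/4},
\]
so whp there is no such $y$. A vertex $x$ with $\mathrm{ht}(x)\ge h+2\ell$ has an ancestor $y$ with $\mathrm{ht}(y)\equiv u$ and $\ell\le\mathrm{ht}(x)-\mathrm{ht}(y)<2\ell$. Then $\mathrm{ht}(y)\ge h$ and $\mathcal E_y$ holds, so $Y(y)\ge K$, and \eqref{eq:Y} gives $K$ marks within $2\ell+h+t\le r_0$ of $x$. Thus the event $\mathcal B$ that some vertex of height at least $h+2\ell$ is isolated has probability $o(1)$.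

Vertices near the root are handled by moving the root. Being isolated does not depend on the root, and re-rooting at a uniform corner preserves the law of $(T,\mathcal M)$. Let $\mathcal D$ be the event that for some vertex $x$ more than half of the $2n$ corners are at distance less than $h+2\ell$ from $x$. Off $\mathcal D$, an isolated vertex has height at least $h+2\ell$ after re-rooting with probability at least $\frac12$, so $\mathbb P(\text{some vertex is isolated})\le\mathbb P(\mathcal D)+2\mathbb P(\mathcal B)$. On $\mathcal D$, two independent uniform corners are within $r=2(h+2\ell)$ of each other with probability at least $\frac14$; re-rooting at the first, $\mathbb P(\mathcal D)\le4\mathbb P(\text{a uniform corner has height at most }r)$. The number of corners at height $a$ is at most the number of vertices at heights $a$ and $a+1$, whose mean is at most $4a+4$ by \eqref{eq:height}. Hence $\mathbb P(\mathcal D)\le4(r+2)^2/n$, which tends to $0$ by \eqref{eq:scales}.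
\end{proof}

\subsection{Marks near a mark}
The exploration moves from a mark to its partners and then to the marks near them in $T$. For $A>0$ and $w\in\mathcal M$ let $\mathcal N_A(w)=\{u\in\mathcal M\setminus\{w\}:d_T(u,w)\le AL\}$ and $\deg_A(w)=|\mathcal N_A(w)|$. To get exponential concentration and to control overlaps we keep only marks in uncrowded regions: $w$ is \emph{$(A,\Delta)$-tame} if $\deg_A(u)\le\Delta$ for all $u\in\{w\}\cup\mathcal N_A(w)$. For every $v\in\mathcal M$,
\begin{equation}\label{eq:tame}
\#\{w\ (A,\Delta)\text{-tame}:v\in\{w\}\cup\mathcal N_A(w)\}\le1+\Delta ,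
\end{equation}
because if one such $w$ exists then $\deg_A(v)\le\Delta$, and all of them lie in $\{v\}\cup\mathcal N_A(v)$.

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(i)] For fixed $\tau>0$ let $\nu(\tau)$ be the number of ordered pairs of distinct marks at $T$-distance at most $\tau L$. Then $\nu(\tau)/M\to\tau^2/4$ in probability.
\item[(ii)] For fixed $A>0$ there is $C_A=C_A(\eta)$ such that, with probability at least $1-\eta/2$, for all integers $\Delta\ge1$: at most $2C_AM/\Delta$ marks are not $(A,\Delta)$-tame, and the sum of $\deg_A(w)$ over these marks is at most $C_AM\sqrt{2/\Delta}$.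
\end{enumerate}
\end{lemma}

\begin{proof}
Given $T$, $i$ distinct vertices are all marked with probability $(M)_i/(N)_i\le p^i$. Write $\Pi_{\le r}=\sum_{1\le a\le r}\Pi_a$.

(i) Let $r=\lfloor\tau L\rfloor$. Lemma~\ref{lem:pairs}(ii) with $f=1$ gives $\mathbb E\Pi_{\le r}\sim Nr^2$, so $\mathbb E\nu=\frac{(M)_2}{(N)_2}\mathbb E\Pi_{\le r}\sim pL^2\tau^2M\sim\tau^2M/4$. Two ordered pairs involve four, three or two distinct vertices, whence
\[
\mathbb E\nu^2\le p^4\,\mathbb E\Pi_{\le r}^2+4p^3\,\mathbb E\sum_x|B(x,r)|^2+2p^2\,\mathbb E\Pi_{\le r}\le(1+o(1))(\mathbb E\nu)^2+C\bigl(p^4r^6+p^3r^4+p^2r^2\bigr)N .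
\]
The last term is $O(N/L^2)=O(g)=o(M^2)$. Chebyshev's inequality concludes.

(ii) With $r=\lfloor AL\rfloor$, counting triples $(w,u,u')$ with $u\ne u'$ or $u=u'$ gives $\mathbb E\sum_w\deg_A(w)^2\le p^3\mathbb E\sum_x|B(x,r)|^2+p^2\mathbb E\Pi_{\le r}\le Cg$. So $\sum_w\deg_A(w)^2\le C_AM$ with probability at least $1-\eta/2$. A mark that is not tame lies in $\{u\}\cup\mathcal N_A(u)$ for some $u$ with $\deg_A(u)>\Delta$, so there are at most $\sum_{\deg_A(u)>\Delta}2\deg_A(u)\le2C_AM/\Delta$ of them. The last bound follows by the Cauchy--Schwarz inequality.
\end{proof}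

We discretize distances. Let $J\ge1$, $\vartheta=A/J$, and say that $u\in\mathcal N_A(w)$ has \emph{class} $j\in\{1,\dots,J\}$ relative to $w$ if $d_T(u,w)\in((j-1)\vartheta L,j\vartheta L]$. Let $\chi_j(w)$ be the number of such $u$, and $\xi_\infty(j)=\int_{(j-1)\vartheta}^{j\vartheta}\tau\,d\tau$.

\begin{lemma}\label{lem:xi}
For fixed $A,J$ and $\gamma>0$ there is $\Delta$ such that, with probability at least $1-\eta-o(1)$,
\[
\xi_g(j):=\frac2M\sum_{w\ (A,\Delta)\text{-}\mathrm{tame}}\chi_j(w)\ge\xi_\infty(j)-\gamma\qquad(1\le j\le J).
\]
\end{lemma}

\begin{proof}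
By Lemma~\ref{lem:local}(i), $\frac2M\sum_w\chi_j(w)=\frac2M\bigl(\nu(j\vartheta)-\nu((j-1)\vartheta)\bigr)\to\xi_\infty(j)$ in probability, with $\nu(0)=0$. By (ii), the marks that are not tame contribute at most $2C_A\sqrt{2/\Delta}$, which is at most $\gamma/2$ for $\Delta$ large.
\end{proof}

The exploration succeeds with probability close to $1$ only if it starts from many marks at once. The next lemma provides such starting points, and the short first stage for typical vertices.

\begin{lemma}\label{lem:rich}
\begin{enumerate}
\item[(i)] Let $p_0\in(0,1)$ and $D\ge1$. There are $A_2,\Delta_2$ such that, with probability at least $1-\eta-o(1)$, all but a fraction $p_0/8$ of the marks $w$ are \emph{rich}, that is, $(A_2,\Delta_2)$-tame with $\deg_{A_2}(w)\ge D$.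
\item[(ii)] There is $A_3$ such that a uniform vertex of $T$ is within $T$-distance $A_3L$ of a mark with probability at least $1-\eta-o(1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $h=\lceil A_1L\rceil$. By \eqref{eq:theta} the mean $\bar\mu$ of $\mathrm{Bin}(2h,\theta)$ is at least $(1-\varepsilon)A_1$, and its variance is at most $\bar\mu$, so $\mathbb P(\mathrm{Bin}(2h,\theta)<D)\le\bar\mu/(\bar\mu-D)^2\le\delta(A_1)$ with $\delta(A_1)\to0$ as $A_1\to\infty$. By \eqref{eq:height} the expected number of vertices of height less than $h$ is at most $h^2$.

(i) By Lemma~\ref{lem:spine}(ii), the expected number of marks $y$ with $\mathrm{ht}(y)<h$ or $Y(y)<D$ is at most $ph^2+CM(\delta(A_1)+g^{-2})=M(C\delta(A_1)+o(1))$. Choose $A_1$ with $16C\delta(A_1)/p_0\le\eta/2$. By Markov's inequality, with probability at least $1-\eta/2-o(1)$ these marks form a fraction at most $p_0/16$. All other marks have $\deg_{A_2}\ge D$ with $A_2=A_1+A_0+1$, by \eqref{eq:Y}. Then take $\Delta_2\ge32C_{A_2}/p_0$ in Lemma~\ref{lem:local}(ii).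

(ii) By Lemma~\ref{lem:spine}(i) with $j=D=1$, a uniform vertex $y$ has $\mathrm{ht}(y)<h$ or $Y(y)=0$ with probability at most $h^2/N+C\delta(A_1)+o(1)$. Choose $A_1$ with $C\delta(A_1)\le\eta$ and put $A_3=A_1+A_0+1$.
\end{proof}

\subsection{Seed sets}
Fix a numbering of the marks. For a vertex $x$ of $T$, order the marks by their $T$-distance to $x$, ties being broken by the numbering, and let the \emph{seed set} $\Sigma(x)$ consist of the first $K$ marks. The exploration from $x$ will depend on $x$ only through $\Sigma(x)$, and there are few seed sets, however large $n$ is.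

\begin{lemma}\label{lem:seeds}
The family $\mathfrak S=\{\Sigma(x):x\in T\}$ has at most $CM^3\le Cg^3$ elements.
\end{lemma}

\begin{proof}
Let $T'$ be the subtree spanned by $\mathcal M$ and $\bar x$ the vertex of $T'$ nearest to $x$. Since $d_T(x,u)=d_T(x,\bar x)+d_T(\bar x,u)$ for $u\in\mathcal M$, the order depends only on $\bar x$. The leaves of $T'$ are marks, so $T'$ has at most $M$ vertices of degree at least $3$. Removing these and the marks, at most $2M$ vertices in all, leaves at most $2M$ paths. As $\bar x$ moves along one such path, each $d_T(\bar x,u)$ increases at every step or decreases at every step. So $d_T(\bar x,u)-d_T(\bar x,u')$ is monotone and the comparison of $u$ and $u'$ changes at most once. Each path yields at most $1+M^2$ orders, for a total of at most $2M+2M(1+M^2)$.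
\end{proof}

\section{Exploring the triples}\label{sec:explore}

\subsection{The branching parameters}
Revealing the triple of a mark gives two nearly uniform marks, and by Lemma~\ref{lem:local}(i) these have together, on average, $\tau\,d\tau$ further marks at rescaled distance in $d\tau$. Since $\int_0^\infty\tau e^{-\alpha\tau}d\tau=\alpha^{-2}$, the growth rate is again $1$. We need a version in which growth is paid for by a deterministic distance: after $k$ generations we keep only the marks within distance $BL$, and we want their number to be multiplied by $e^{\alpha B}$ with $\alpha=1-\varepsilon$. For a function $\xi$ on $\{1,\dots,J\}$, $\xi^{*k}$ is its $k$-fold convolution.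

\begin{lemma}\label{lem:param}
Let $\alpha=1-\varepsilon$. There are $A,\gamma>0$ and integers $J,k,i_*\ge1$ such that, with $\vartheta=A/J$, $\xi=\xi_\infty-\gamma$, $B=i_*\vartheta$ and $\Gamma=e^{\alpha B}$, we have $\xi>0$, $\Gamma\ge2$ and $\sum_{i\le i_*}\xi^{*k}(i)\ge4\Gamma$.
\end{lemma}

\begin{proof}
We have $\sum_j\xi_\infty(j)e^{-\alpha j\vartheta}\ge e^{-\alpha\vartheta}\int_0^A\tau e^{-\alpha\tau}d\tau$. As $\alpha^{-2}>1$, this exceeds $1$ for $A$ and then $J$ large. Choose $\gamma$ so small that $\xi>0$ and $\varphi=\sum_j\xi(j)e^{-\alpha j\vartheta}>1$. Let $\hat S_k$ be a sum of $k$ independent variables with law $\xi(j)e^{-\alpha j\vartheta}/\varphi$ and mean $\bar m\geq 1$; then $\xi^{*k}(i)=\varphi^ke^{\alpha i\vartheta}\mathbb P(\hat S_k=i)$. Fix $\delta_0>0$ with $\varphi e^{-2\alpha\vartheta\delta_0}>1$ and put $i_*=\lfloor(\bar m+\delta_0)k\rfloor$. For $k$ large, $|\hat S_k-\bar mk|\le\delta_0k$ with probability at least $\frac12$ by the law of large numbers, so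
\[
\sum_{i\le i_*}\xi^{*k}(i)\ge\tfrac12\varphi^ke^{\alpha\vartheta(\bar m-\delta_0)k}\ge\tfrac12\bigl(\varphi e^{-2\alpha\vartheta\delta_0}\bigr)^ke^{\alpha B}.
\]
For $k$ large this is at least $4\Gamma$, and $\Gamma\ge2$ since $B\geq (k-1)\vartheta$.
\end{proof}

The parameters are fixed in the following order: $A_0,\kappa$ and those of Lemma~\ref{lem:param} from $\varepsilon$; $\Delta$ from Lemma~\ref{lem:xi}; $C_1,c_1,C_2$ from Lemma~\ref{lem:round} below, which depend only on the preceding ones; $p_0=\min(\eta,e^{-16/\kappa})$; an integer $D$ with
\begin{equation}\label{eq:D}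
\sum_{i\ge0}C_1e^{-c_1D\Gamma^i}\le p_0/4 ;
\end{equation}
and $A_2,\Delta_2,A_3$ from Lemma~\ref{lem:rich}. An environment is \emph{admissible} if it satisfies the conclusions of Lemmas~\ref{lem:near}, \ref{lem:xi} and~\ref{lem:rich}(i); this has probability at least $1-2\eta-o(1)$. We fix an admissible environment. Only the partition into triples is now random, and constants do not depend on the environment. \emph{Tame} means $(A,\Delta)$-tame.

\subsection{Queries}
The state of the exploration includes sets $R\subset H\subset\mathcal M$, where $R$ is the union of the triples revealed so far and $H$ contains every mark considered so far. Marks outside $R$ are \emph{unrevealed}. Given the history, the partition of $\mathcal M\setminus R$ is uniform. A \emph{query} of $u\in H\setminus R$ reveals its two partners $(w^1,w^2)$, in random order; the pair is uniform among ordered pairs of distinct elements of $\mathcal M\setminus(R\cup\{u\})$. We generate it as follows. Draw a \emph{fresh pair} $(\hat w^1,\hat w^2)$ of independent uniform marks, independent of the history. If it is a pair of distinct elements of $\mathcal M\setminus(R\cup\{u\})$,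 set $(w^1,w^2)=(\hat w^1,\hat w^2)$; otherwise draw $(w^1,w^2)$ from its law. The two pairs differ with conditional probability at most $(2|R|+3)/M$. After the query, $u,w^1,w^2$ join $R$ and $w^1,w^2$ join $H$.

We use twice the following bound. If at most $Q$ trials take place and each succeeds with conditional probability at most $q$ given the past, then any $j$ specified trials all succeed with probability at most $q^j$, so
\begin{equation}\label{eq:trials}
\mathbb P(\text{at least $j$ successes})\le\binom Qjq^j\le(eQq/j)^j .
\end{equation}
We also recall Hoeffding's inequality: a sum of $Q$ independent variables in $[0,\beta]$ falls below its mean by $x$ or more with probability at most $e^{-2x^2/(Q\beta^2)}$.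

\subsection{Rounds}
A \emph{round} starts from a set $S\subset H\setminus R$ of size $s\ge1$ and runs $k$ generations of branching. Put $U_0=S$, all at \emph{position} $0$. For $i=0,\dots,k-1$, treat the marks $u\in U_i$ one by one. If $u\in R$, then $u$ is \emph{lost}. Otherwise query $u$. With $H$ taken before the query, the query is \emph{faulty} if one of the following holds:
\begin{enumerate}
\item[(F1)] $(w^1,w^2)\ne(\hat w^1,\hat w^2)$;
\item[(F2)] some $\hat w^a$ lies in $H$;
\item[(F3)] some $\hat w^a$ is tame and $\mathcal N_A(\hat w^a)\cap H\ne\emptyset$;
\item[(F4)] some $\hat w^a$ is tame and $\hat w^{3-a}\in\{\hat w^a\}\cup\mathcal N_A(\hat w^a)$;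
\item[(F5)] both are tame and $\{\hat w^1\}\cup\mathcal N_A(\hat w^1)$ meets $\{\hat w^2\}\cup\mathcal N_A(\hat w^2)$.
\end{enumerate}
If the query is not faulty, then for each tame $w^a$ all marks of $\mathcal N_A(w^a)$ join $H$ and $U_{i+1}$, and a mark of class $j$ relative to $w^a$ receives the position of $u$ plus $j$.

The conditions ensure that the round behaves like a branching process with independent offspring, up to a small loss. By (F3) and (F5), the marks that join $U_{i+1}$ at a query are distinct and were not in $H$; so each mark belongs to at most one $U_i$. They are unrevealed when they join: they are not in $R\cup\{u\}\subset H$ by (F3), and they differ from $w^1,w^2$ by (F4) and because $w^a\notin\mathcal N_A(w^a)$. The marks of $U_0$ are unrevealed too. Hence a mark of some $U_i$ can enter $R$ before it is treated only as a partner in a query made while it lies in $H$, and such a query is faulty by (F1) or (F2). Therefore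
\begin{equation}\label{eq:lost}
\text{each faulty query reveals prematurely at most two marks of $\textstyle\bigcup_iU_i$, other queries none.}
\end{equation}
Given the history, the probabilities of (F1)--(F5) are at most, respectively, $(2|R|+3)/M$; $2|H|/M$; $2(1+\Delta)|H|/M$, by \eqref{eq:tame} for each $v\in H$; $2(1+\Delta)/M$, since the two fresh marks are independent; and $(1+\Delta)^2/M$, by \eqref{eq:tame} for each element of $\{\hat w^1\}\cup\mathcal N_A(\hat w^1)$. As long as $|H|\le g^{2/3}$, the total is at most $q_g=Cg^{-1/3}$. The threshold $g^{2/3}$ lies between the size $\sqrt g\log g$ that we must reach and the size $g$ at which collisions are no longer rare.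

\begin{lemma}\label{lem:round}
There are constants $C_1,c_1,C_2>0$ such that the following holds for $g\ge g_0$, for every history and every $S$ with $|H|+C_2s\le g^{2/3}$. With conditional probability at least $1-C_1e^{-c_1s}$, at the end of the round $U_k\setminus R$ contains at least $\lceil\Gamma s\rceil$ marks of position at most $i_*$. At most $C_2s$ marks join $H$. If all marks of $S$ are within $G$-distance $r$ of a given set, then the marks of $U_k$ of position at most $i_*$ are within $r+BL$ of it, and all marks that join $H$ are within $r+kAL$.
\end{lemma}

\begin{proof}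
A query adds at most $2\Delta$ marks to the next generation and at most $2+2\Delta$ to $H$. So $|U_i|\le(2\Delta)^is$, there are at most $Cs$ queries, and $C_2=(2+2\Delta)\sum_{i<k}(2\Delta)^i$ works. Partners are at $G$-distance $0$ and a mark of class $j$ is within $j\vartheta L$ of its partner mark, so by induction a mark of position $j$ is within $r+j\vartheta L$; positions are at most $kJ$. This gives the distance bounds.

Let $\delta>0$ be a small constant. By \eqref{eq:trials}, at least $\delta s$ queries are faulty with probability at most $(Cq_g/\delta)^{\delta s}\le e^{-s}$ for $g\ge g_0$. Otherwise, by \eqref{eq:lost}, at most $2\delta s$ marks are revealed prematurely.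

For $u\in U_i$ let $\hat\chi_u(j)=\sum_{a=1,2}\mathbf 1[\hat w^a\text{ tame}]\,\chi_j(\hat w^a)$, computed from the fresh pair of $u$; we draw a fresh pair for lost marks as well. Then $\sum_j\hat\chi_u(j)\le2\Delta$. Given the history at the start of generation $i$, which determines $U_i$ and the positions, the vectors $\hat\chi_u$, $u\in U_i$, are independent with mean $\xi_g(j)\ge\xi(j)$. Let $U_i(j)$ be the set of marks of $U_i$ of position $j$. By Hoeffding's inequality with $|U_i|\le(2\Delta)^ks$, outside an event of probability $Ce^{-c\delta^2s}$ we have $\sum_{u\in U_i(j'')}\hat\chi_u(j')\ge\xi(j')|U_i(j'')|-\delta s$ for each of the boundedly many triples $(i,j'',j')$. A query of $u$ that is not faulty produces exactly $\hat\chi_u(j')$ marks of class $j'$, while each faulty query and each lost mark removes at most $2\Delta$ from these counts, at most $6\Delta\delta s$ in all. Hence for all $i<k$ and all $j$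
\[
|U_{i+1}(j)|\ge\sum_{j'=1}^J\xi(j')|U_i(j-j')|-(J+6\Delta)\delta s .
\]
By induction $|U_i(j)|\ge s(\xi^{*i}(j)-E_i\delta)$, with $E_0=0$ and $E_{i+1}=E_i\sum_j\xi(j)+J+6\Delta$. The marks of $U_k$ are not queried, so at most $2\delta s$ of them lie in $R$. By Lemma~\ref{lem:param}, at least $s(4\Gamma-i_*E_k\delta-2\delta)$ unrevealed marks of position at most $i_*$ remain, and this is at least $2\Gamma s\ge\lceil\Gamma s\rceil$ for $\delta$ small.
\end{proof}

When the round succeeds, we keep $\lceil\Gamma s\rceil$ of these marks as the new set $S$. In a sequence of successful rounds the sizes satisfy $s_i\ge\Gamma^is_0$, and since $\Gamma\ge2$ the sizes below a bound $s^*$ add up to at most $2s^*$. In the procedures below we start with $|H|\le\frac12g^{2/3}$ and add $O(\sqrt g\log g)$ marks, so the hypothesis of Lemma~\ref{lem:round} always holds.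

\subsection{Attempts and growth}
An \emph{attempt} from an unrevealed mark $u\in H$ begins with a query of $u$. We require that $(w^1,w^2)=(\hat w^1,\hat w^2)$, that $\hat w^1$ is rich, and that $\{\hat w^1\}\cup\mathcal N_{A_2}(\hat w^1)$ is disjoint from $H$ (taken before the query) and does not contain $\hat w^2$; otherwise the attempt fails. Then $\mathcal N_{A_2}(w^1)$ joins $H$, and $S$ consists of $D$ of its elements, which are unrevealed as in a round. We run rounds until $|S|\ge\log^2g$, and the attempt fails if a round fails. By Lemma~\ref{lem:rich}(i), by \eqref{eq:tame} for $(A_2,\Delta_2)$, by Lemma~\ref{lem:round} and by \eqref{eq:D}, the conditional failure probability is at most $\frac{p_0}8+Cg^{-1/3}+\frac{p_0}4\le\frac{p_0}2$. An attempt has $O(\log\log g)$ rounds, makes at most $C\log^2g$ queries, and adds at most $C\log^2g$ marks to $H$, all within $G$-distance $O(L\log\log g)$ of $u$.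

After a successful attempt, the \emph{growth phase} runs rounds until $|S|\ge\sqrt g\log g$. It has at most $1+\frac{\log g}{2\alpha B}$ rounds, each advancing by $BL$; it fails with probability at most $C\log g\;e^{-c_1\log^2g}$, and it adds at most $C\sqrt g\log g$ marks to $H$. As $\frac1{2\alpha}=\frac12+\frac{\varepsilon}{2(1-\varepsilon)}<\frac12+\frac{3\varepsilon}5$, all marks added during the attempt and the growth phase are within $G$-distance
\[
r_1=(\tfrac12+\varepsilon)\Lambda
\]
of $u$. Note that in both phases, apart from $u$, only marks that were outside $H$ when the attempt began are queried or put into $S$.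

One attempt fails with constant probability. This suffices for a typical vertex, but not for a union bound over $\mathfrak S$; the $K\approx\kappa\log g$ seeds give enough repetitions.

\begin{lemma}\label{lem:seedexp}
Let $\Sigma\in\mathfrak S$, and consider a history with $\Sigma\cap H=\emptyset$ and $|H|\le\frac12g^{2/3}$. Put $\Sigma$ into $H$, make attempts successively from the unrevealed marks of $\Sigma$ until one succeeds, and run the growth phase. With conditional probability at least $1-2g^{-8}$ this yields a set $S$ of at least $\sqrt g\log g$ unrevealed marks. At most $C\sqrt g\log g$ marks join $H$, each within $G$-distance $r_1$ of some mark of $\Sigma$.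
\end{lemma}

\begin{proof}
Only the probability needs proof. A seed is skipped only if it was revealed as a partner, since rounds never query marks of $\Sigma\subset H$. The attempts make at most $CK\log^2g\le\log^4g$ queries, and each has a partner in $\Sigma$ with conditional probability at most $2K/(M-|R|-1)\le CK/g$. By \eqref{eq:trials}, at least $K/4$ queries do so with probability at most $(CKg^{-1}\log^4g)^{K/4}\le g^{-K/8}$. Otherwise fewer than $K/2$ seeds are skipped, so if no attempt succeeds then at least $\lceil K/2\rceil$ attempts take place and fail. This has probability at most $p_0^{K/2}\le\exp\bigl(-\frac{16}\kappa\cdot\frac{\kappa\log g}2\bigr)=g^{-8}$. The two other failure probabilities are $o(g^{-8})$.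
\end{proof}

\subsection{Connecting two explorations}
For sets of vertices, $d_G$ denotes the least distance between their elements.

\begin{lemma}\label{lem:connect}
Consider a history with $|H|\le C\sqrt g\log g$ and a set $S\subset H\setminus R$ with $|S|\ge\sqrt g\log g$. Let $\Sigma'$ be either a seed set, explored as in Lemma~\ref{lem:seedexp}, or a single mark, explored by one attempt and the growth phase. Then $d_G(H,\Sigma')\le r_1$ with conditional probability at least $1-3g^{-8}$ in the first case and at least $1-p_0$ in the second.
\end{lemma}

\begin{proof}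
Write $H_0$ for the set $H$ of the statement. If $\Sigma'$ meets $H_0$ the distance is $0$. Otherwise put $\Sigma'$ into $H$ and explore, continuing the history. With conditional probability at least $1-2g^{-8}$, resp.\ $1-p_0/2-o(1)$, we obtain a set $S'$ of at least $\sqrt g\log g$ unrevealed marks within $r_1$ of $\Sigma'$, and $S'\cap H_0=\emptyset$. If a mark of $S$ was revealed meanwhile, it is a partner of a queried mark, which is within $r_1$ of $\Sigma'$, and we are done. Otherwise query the marks of $S$ one after the other, skipping those revealed along the way, until a partner lies in $S'$; such a hit also gives $d_G(H_0,\Sigma')\le r_1$. A query reveals at most three marks of $S$, so without a hit there are at least $|S|/3$ queries. Before the first hit all of $S'$ is unrevealed, so each query hits with conditional probability at least $|S'|/M\ge\log g/(3\sqrt g)$. Hence there is no hit with probability at most $e^{-(\log^2g)/9}=o(g^{-8})$.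
\end{proof}

\begin{proof}[Proof of the upper bounds in Theorem~\ref{thm:main}]
In an admissible environment, every vertex $x$ is within $r_0$ of \emph{all} marks of $\Sigma(x)$, because these are its $K$ nearest marks.

(a) Let $\Sigma,\Sigma'\in\mathfrak S$. Explore from $\Sigma$ with empty history. By Lemma~\ref{lem:seedexp} we obtain $S$ and $H$, every mark of $H$ being within $r_1$ of $\Sigma$, and Lemma~\ref{lem:connect} applies. So $d_G(\Sigma,\Sigma')>2r_1$ has probability at most $5g^{-8}$. This is an event about the partition alone, and there are $O(g^6)$ pairs by Lemma~\ref{lem:seeds}, so whp no pair fails. Then for all $x,y$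
\[
d_G(x,y)\le r_0+2r_1+r_0=(3+10\varepsilon)\Lambda .
\]
This holds with overall probability at least $1-2\eta-o(1)$.

(c) Let $V$ be a uniform vertex of $T$, independent of the triples given the environment, and let $u$ be the first mark in the order seen from $V$. By Lemma~\ref{lem:rich}(ii), $d_T(V,u)\le A_3L$ with probability at least $1-\eta-o(1)$. Start with $H=\{u\}$. One attempt and the growth phase succeed with probability at least $1-p_0\ge1-\eta$, and every mark of the resulting $H$ is within $A_3L+r_1$ of $V$. Given this history, apply Lemma~\ref{lem:connect} to each $\Sigma'\in\mathfrak S$ separately: the union bound costs $O(g^3\cdot g^{-8})$. So with probability at least $1-4\eta-o(1)$,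
\[
\max_yd_G(V,y)\le A_3L+2r_1+r_0\le(2+7\varepsilon)\Lambda .
\]

(b) Let $u'$ be the first mark seen from $V'$. After the exploration from $u$, apply the second case of Lemma~\ref{lem:connect} to $\Sigma'=\{u'\}$. With probability at least $1-6\eta-o(1)$,
\[
d_G(V,V')\le2A_3L+2r_1\le(1+3\varepsilon)\Lambda .
\]

The cycle type is typical whp, and $\varepsilon$ and $\eta$ are arbitrary. Together with Section~\ref{sec:lower}, this proves Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFF}
Chapuy, F\'eray and Fusy,
\emph{A simple model of trees for unicellular maps},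
J. Combin. Theory Ser. A \textbf{120} (2013), 2064--2092.

\bibitem{JL}
Svante Janson and Baptiste Louf,
\emph{Unicellular maps vs hyperbolic surfaces in large genus: simple closed curves},
arXiv:2111.11903 (2021).

\end{thebibliography}
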